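\title{Regular supershifts are entire functions}

\begin{abstract}
A continuous function $\psi$ on the real line is a $\mathbb C$-regular supershift if its values at all real points are limits of superoscillating combinations of samples of $\psi$ taken in an interval of length two. We prove that this happens if and only if $\psi$ is the restriction of an entire function. The combinations are Bernstein polynomials evaluated outside their interval, and the main tool is quantitative: if the dyadic Bernstein polynomials of $f\in C([-1,1])$ stay bounded on a long real interval $[-A,A]$, then $f$ extends holomorphically to a disk whose radius grows linearly with $A$. The proof compares Newton interpolants on nested dyadic grids. It also shows that almost everywhere convergence for a single sampling interval suffices, and that exponential growth of the Bernstein polynomials may be allowed up to a threshold $\sqrt A$ whose exponent is sharp.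
\end{abstract}

\section{Superoscillations and supershifts}\label{sec:intro}

For integers $N\ge1$ and $0\le j\le N$ and for $z\in\mathbb C$, put
\[
C_j(N,z)=\binom Nj\Big(\frac{1+z}2\Big)^{N-j}\Big(\frac{1-z}2\Big)^{j}.
\]
These are the standard superoscillation coefficients. For real $x$ and $a$ the binomial theorem gives
\begin{equation}\label{eq:super}
\sum_{j=0}^N C_j(N,a)\,e^{i(1-2j/N)x}=\Big(\cos\frac xN+ia\sin\frac xN\Big)^N\longrightarrow e^{iax}\qquad(N\to\infty),
\end{equation}
because the base is $1+iax/N+O(N^{-2})$. Every frequency $1-2j/N$ on the left lies in $[-1,1]$, while the frequency $a$ of the limit is arbitrary.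

Fix $x$ and read \eqref{eq:super} as a statement about the function $\psi(t)=e^{ixt}$ of the frequency $t$. It says that samples of $\psi$ at equally spaced points of $[-1,1]$, combined with the weights $C_j(N,a)$, converge to $\psi(a)$, however far $a$ is from the samples. Multiplying by $e^{ibx}$ moves the samples to $[b-1,b+1]$ and the limit to $\psi(a+b)$. It is natural to ask which functions $\psi$ can be extrapolated in this way. For a continuous $\psi:\mathbb R\to\mathbb C$ and a sequence $\boldsymbol\epsilon=(\epsilon_N)_{N\ge1}$ in $[0,1)$, put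
\begin{equation}\label{eq:T}
\mathbb T_N^{\boldsymbol\epsilon}(\psi)(a,b)=\sum_{j=0}^N C_j(N,a)\,\psi\Big(b+(1-\epsilon_N)\Big(1-\frac{2j}N\Big)\Big),\qquad (a,b)\in\mathbb R^2 .
\end{equation}
The factor $1-\epsilon_N$ shrinks the sampling interval slightly, and the definition below asks that the extrapolation survive this perturbation.

\begin{definition}\label{def:supershift}
A continuous function $\psi:\mathbb R\to\mathbb C$ is a \emph{$\mathbb C$-regular supershift} if two conditions hold.
\begin{enumerate}
\item[(a)] For every sequence $\boldsymbol\epsilon$ in $[0,1)$ with $\epsilon_N\to0$, the functions $\mathbb T_N^{\boldsymbol\epsilon}(\psi)$ converge to $(a,b)\mapsto\psi(a+b)$ as $N\to\infty$, uniformly on compact subsets of $\mathbb R^2$.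
\item[(b)] For every family $\{\boldsymbol\epsilon_\iota:\iota\in I\}$ of such sequences that converge to $0$ uniformly in $\iota$, the convergence in (a) is uniform in $\iota\in I$.
\end{enumerate}
\end{definition}

The problem, posed in \cite{CSSY}, is to prove or disprove that a continuous function on the real line is a $\mathbb C$-regular supershift if and only if it is the restriction of an entire function. Two results are quoted there: the restriction of an entire function is a $\mathbb C$-regular supershift, and a continuous $\mathbb C$-regular supershift that is periodic with period $\tau>0$ is the restriction of a $\tau$-periodic entire function. We use neither.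

The definition itself suggests the answer. Supershifts form a vector space, and one that vanishes on an interval $[b-1,b+1]$ vanishes identically, since then $\mathbb T_N^{\mathbf 0}(\psi)(a,b)=0$ for all $a$ and $N$. This is the unique continuation property of analytic functions. Moreover, we shall see in Section~\ref{sec:entire} that the weights $C_j(N,a)$ send the monomial $x^n$ to approximately $a^n$, so that \eqref{eq:T} imitates the Taylor series of $\psi$ at $b$ evaluated at distance $|a|$. Since $a$ is arbitrary, one expects an infinite radius of convergence. The guess is correct, and a small part of condition (a) already suffices.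

\begin{theorem}\label{thm:main}
For a continuous function $\psi:\mathbb R\to\mathbb C$ the following are equivalent.
\begin{enumerate}
\item[(i)] $\psi$ is the restriction to $\mathbb R$ of an entire function.
\item[(ii)] $\psi$ is a $\mathbb C$-regular supershift.
\item[(iii)] For almost every $a\in\mathbb R$, $\mathbb T^{\mathbf 0}_{2^m}(\psi)(a,0)\to\psi(a)$ as $m\to\infty$.
\end{enumerate}
\end{theorem}

The equivalence of (i) and (ii) settles the problem. Condition (iii) keeps only $\boldsymbol\epsilon=\mathbf 0$, $b=0$, dyadic $N$ and pointwise convergence almost everywhere. As an illustration, $\psi(t)=1/(1+t^2)$ is real analytic on all of $\mathbb R$ but is not a supershift: an entire extension $F$ would satisfy $(1+z^2)F(z)=1$ identically, which fails at $z=i$. The definition involves real points only, yet it detects the poles at $\pm i$.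

\section{Bernstein polynomials outside their interval}\label{sec:bernstein}

For $g:[-1,1]\to\mathbb C$ put
\[
B_Ng(a)=\sum_{j=0}^N C_j(N,a)\,g\Big(1-\frac{2j}N\Big).
\]
This is a polynomial in $a$ of degree at most $N$, the $N$-th Bernstein polynomial of $g$ for the interval $[-1,1]$, and
\begin{equation}\label{eq:TB}
\mathbb T_N^{\boldsymbol\epsilon}(\psi)(a,b)=B_Ng(a)\qquad\text{with } g(x)=\psi\big(b+(1-\epsilon_N)x\big).
\end{equation}

For $a\in[-1,1]$ the weights $C_j(N,a)$ are binomial probabilities, so $|B_Ng(a)|\le\max|g|$. Under these weights the node $1-2j/N$ has mean $a$ and variance $(1-a^2)/N$, and Chebyshev's inequality gives $B_Ng(a)\to g(a)$ for every continuous $g$. Inside the interval, convergence therefore carries no information. For real $a$ with $|a|>1$ one of the numbers $(1\pm a)/2$ is negative, the weights alternate in sign, and their absolute values add up to $\big(\tfrac12|1+a|+\tfrac12|1-a|\big)^N=|a|^N$. All that holds in general is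
\begin{equation}\label{eq:apriori}
|B_Ng(a)|\le A^N\max_{[-1,1]}|g|\qquad(a\in[-A,A],\ A\ge1).
\end{equation}
A bound that is better than \eqref{eq:apriori} expresses cancellation among the samples, and our task is to convert this cancellation into analyticity.

General function theory does not do this. If $\psi$ is a supershift, the polynomials $B_N(\psi|_{[-1,1]})$ converge to $\psi$ uniformly on every real interval, but by the Weierstrass approximation theorem every continuous function on $\mathbb R$ is such a limit of polynomials. Montel's theorem would need bounds on disks, and a polynomial that is bounded on an interval can be exponentially large off it: $(1-z^2)^n$ is at most $1$ on $[-1,1]$ and equals $(1+y^2)^n$ at $z=iy$. The proof has to use that all the $B_Nf$ come from one function $f$.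

We say that $f\in C([-1,1])$ \emph{extends} to the disk $|z|<L$, where $L>1$, if there is a holomorphic function on that disk that equals $f$ on $[-1,1]$. By the identity theorem extensions to two such disks agree on the smaller one, so $f$ has an entire extension as soon as it extends to $|z|<L$ for every $L>1$. The main tool is the following.

\begin{theorem}\label{thm:tool}
Let $f\in C([-1,1])$, $A>1$, $\beta\ge1$, $M\ge0$, $L>1$. Suppose that $|B_Nf(a)|\le M\beta^N$ for all $a\in[-A,A]$ and all $N=2^m$, $m\ge0$. If
\[
\theta:=\frac{8e^2(L+3)\beta^2}{A-1}<1,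
\]
then $f$ extends to a holomorphic function on the disk $|z|<L$.
\end{theorem}

The case $\beta=1$ is enough for the equivalence of (i) and (ii). The freedom to take $\beta>1$ gives condition (iii) and the next theorem, in which $|S|$ is the Lebesgue measure of $S$.

\begin{theorem}\label{thm:more}
Let $f\in C([-1,1])$.
\begin{enumerate}
\item[(a)] Let $S\subset\mathbb R$ be measurable with $\limsup_{A\to\infty}|S\cap[-A,A]|/\sqrt A=\infty$, and suppose that $\sup_m|B_{2^m}f(a)|<\infty$ for each $a\in S$. Then $f$ extends to an entire function.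
\item[(b)] Let $\mathcal R\in[1,\infty]$ be the supremum of $1$ and of all $L>1$ such that $f$ extends holomorphically to $|z|<L$. Let $\mathcal A$ be the supremum of the $A\ge1$ such that $(B_{2^m}f)_m$ is bounded on $[-A,A]$. Then
\[
\mathcal R\le\mathcal A\le1+8e^2(\mathcal R+3).
\]
\item[(c)] Let $\beta_f(A)=\limsup_{m}\big(\sup_{[-A,A]}|B_{2^m}f|\big)^{1/2^m}$. If $\liminf_{A\to\infty}A^{-1/2}\beta_f(A)=0$, then $f$ extends to an entire function. The exponent $\tfrac12$ is sharp: there is $f\in C([-1,1])$ with no entire extension and $\beta_f(A)\le\max\big(1,\tfrac12\sqrt{A+1}\big)$ for all $A\ge1$.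
\end{enumerate}
\end{theorem}

In (a) the set $S$ may be a half-line, or the much thinner set $\bigcup_{k\ge1}[k,k+k^{-1/3}]$, which meets $[-A,A]$ in measure at least $(A-2)A^{-1/3}$. A bounded set cannot work: for $c>1$ the function $f(x)=1/(c-x)$ has $\mathcal R=c$, so by (b) its dyadic Bernstein polynomials are bounded on $[-A,A]$ for every $A<c$, and it has no entire extension. In (c), every continuous $f$ has $\beta_f(A)\le A$ by \eqref{eq:apriori}, and every $f$ with an entire extension has $\beta_f(A)\le1$ by (b). The theorem places the threshold between these two at the order $\sqrt A$.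

The proof of Theorem~\ref{thm:tool} has two stages. In Section~\ref{sec:differences} a real bound on $B_Nf$ is turned into geometric decay of the finite differences of $f$ on the grid of step $2/N$. In Section~\ref{sec:newton} this decay makes the interpolation polynomials of $f$ on the dyadic grids converge on a disk. We begin with the converse direction, whose estimates are used again later.

\section{Monomials and entire functions}\label{sec:entire}

Since $B_N$ is linear, its action on a power series is governed by its action on the monomials $e_n(x)=x^n$. These are all computed at once by applying $B_N$ to $x\mapsto e^{sx}$, which is identity \eqref{eq:super} with $ix$ replaced by $s$.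

\begin{lemma}\label{lem:mono}
The polynomial $B_Ne_n$ has degree at most $n$ and nonnegative coefficients of sum $1$. If $A\ge1$, $a\in\mathbb C$ and $|a|\le A$, then
\[
|B_Ne_n(a)|\le A^n,\qquad |B_Ne_n(a)-a^n|\le\frac{n(n-1)}N\,A^n .
\]
\end{lemma}

\begin{proof}
Since $s(1-2j/N)=(N-j)\frac sN-j\frac sN$, the binomial theorem gives
\[
\sum_{n\ge0}\frac{s^n}{n!}\,B_Ne_n(a)=\Big(\frac{1+a}2e^{s/N}+\frac{1-a}2e^{-s/N}\Big)^N=\Big(\cosh\frac sN+a\sinh\frac sN\Big)^N .
\]
Expanding the last power, we see that the coefficient of $a^k$ in $B_Ne_n$ is $n!$ times the coefficient of $s^n$ in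
\[
\binom Nk\sinh^k\frac sN\,\cosh^{N-k}\frac sN=\binom Nk\Big(\frac sN\Big)^k+O(s^{k+1})
\]
for $k\le N$, and is $0$ for $k>N$. It is nonnegative, because $\sinh$ and $\cosh$ have nonnegative Taylor coefficients, and it vanishes for $k>n$. At $a=1$ the generating function is $e^s$, so $B_Ne_n(1)=1$: the coefficients have sum $1$. As $|a|^k\le A^n$ for $k\le n$, the first inequality follows.

The coefficient of $a^n$ is $\lambda=n!\binom NnN^{-n}=\prod_{i<n}(1-\frac iN)$, which is $0$ when $n>N$. The other coefficients have sum $1-\lambda$, so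
\[
|B_Ne_n(a)-a^n|\le(1-\lambda)|a|^n+(1-\lambda)A^n\le2(1-\lambda)A^n .
\]
It remains to show that $1-\lambda\le\frac{n(n-1)}{2N}$. If $n\le N+1$, all the numbers $i/N$ with $i<n$ lie in $[0,1]$, and $1-\prod_{i<n}(1-\frac iN)\le\sum_{i<n}\frac iN=\frac{n(n-1)}{2N}$. If $n>N+1$, then $1-\lambda=1$ and $n(n-1)\ge(N+2)(N+1)\ge2N$.
\end{proof}

For entire $\psi$, formulas \eqref{eq:T} and \eqref{eq:TB} make sense for complex $a$ and $b$.

\begin{proposition}\label{prop:entire}
Let $\psi$ be entire, $K>0$, $A\ge1$ and $\epsilon_N\in[0,1)$. For all complex $a,b$ with $|a|\le A$ and $|b|\le K$,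
\[
\big|\mathbb T_N^{\boldsymbol\epsilon}(\psi)(a,b)-\psi(a+b)\big|\le\Big(2\epsilon_N+\frac4N\Big)\max_{|z|\le K+2A}|\psi(z)| .
\]
In particular $\psi|_{\mathbb R}$ is a $\mathbb C$-regular supershift.
\end{proposition}

\begin{proof}
Let $c_n=\psi^{(n)}(b)/n!$ and $\epsilon=\epsilon_N$. At each of the $N+1$ nodes $x$ we have $\psi(b+(1-\epsilon)x)=\sum_nc_n(1-\epsilon)^nx^n$. Since $B_N$ is a finite combination of evaluations at the nodes, \eqref{eq:TB} gives
\[
\mathbb T_N^{\boldsymbol\epsilon}(\psi)(a,b)-\psi(a+b)=\sum_{n\ge0}c_n\big((1-\epsilon)^nB_Ne_n(a)-a^n\big).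
\]
By Lemma~\ref{lem:mono} and the inequality $1-(1-\epsilon)^n\le n\epsilon$,
\[
\big|(1-\epsilon)^nB_Ne_n(a)-a^n\big|\le|B_Ne_n(a)-a^n|+\big(1-(1-\epsilon)^n\big)|a|^n\le A^n\Big(\frac{n(n-1)}N+n\epsilon\Big).
\]
The disk of center $b$ and radius $2A$ lies in $|z|\le K+2A$, so Cauchy's inequality gives $|c_n|A^n\le2^{-n}\max_{|z|\le K+2A}|\psi|$. The estimate follows from $\sum_nn2^{-n}=2$ and $\sum_nn(n-1)2^{-n}=4$. Its right side tends to $0$ when $\epsilon_N\to0$, which is (a). It depends on $\boldsymbol\epsilon$ only through $\epsilon_N$, so $\sup_\iota\epsilon_{\iota,N}\to0$ gives (b).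
\end{proof}

\section{From real bounds to finite differences}\label{sec:differences}

Let $\Delta_hg(x)=g(x+h)-g(x)$, let $\Delta_h^k$ be its $k$-th iterate, and let $\binom si=s(s-1)\cdots(s-i+1)/i!$ for $s\in\mathbb C$. The shift $g\mapsto g(\cdot+h)$ equals $1+\Delta_h$, and the binomial theorem in the two directions gives, for integers $k,l\ge0$,
\begin{equation}\label{eq:newton}
\Delta_h^kg(x)=\sum_{j=0}^k(-1)^{k-j}\binom kj g(x+jh),\qquad g(x+lh)=\sum_{j=0}^l\binom lj\Delta_h^jg(x).
\end{equation}
The second identity is Newton's formula. Since $\binom lj=0$ for integers $j>l\ge0$, it says that the polynomial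
\begin{equation}\label{eq:interp}
z\longmapsto\sum_{i=0}^{n-1}\Delta_h^ig(x)\binom{(z-x)/h}{i},
\end{equation}
of degree at most $n-1$, agrees with $g$ at the $n$ points $x,x+h,\dots,x+(n-1)h$. If $g$ is itself a polynomial of degree at most $n-1$, then \eqref{eq:interp} equals $g$. We also use three elementary inequalities:
\begin{equation}\label{eq:binom}
\Big|\binom si\Big|\le\frac{(|s|+i)^i}{i!},\qquad\frac{i^i}{i!}\le e^i,\qquad\binom Nk\ge\Big(\frac Nk\Big)^k\quad(1\le k\le N).
\end{equation}
In the first, each factor $s-j$ has modulus at most $|s|+i$; in the second, $i^i/i!$ is one term of the series for $e^i$; in the third, $\frac{N-j}{k-j}\ge\frac Nk$ for $0\le j<k$.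

The Taylor coefficients of $B_Ng$ at the endpoint $-1$ turn out to be multiples of finite differences of $g$. So we first ask how large the Taylor coefficients of a polynomial can be when it is bounded on a real interval.

\begin{lemma}\label{lem:coeff}
Let $P(x)=\sum_kc_k(x-x_0)^k$ be a complex polynomial of degree at most $N$ with $|P|\le M$ on $[x_0-R,x_0+R]$. Then $|c_0|\le M$ and $|c_k|\le M\big(\frac{eN}{kR}\big)^k$ for $1\le k\le N$.
\end{lemma}

\begin{proof}
After an affine change of variable, $x_0=0$ and $R=1$. The bound on $c_0=P(0)$ is part of the hypothesis. We recall Bernstein's growth inequality: if $w=\frac12(\zeta+\zeta^{-1})$ with $|\zeta|=\rho\ge1$, then $|P(w)|\le M\rho^N$. Indeed, $u^NP\big(\frac12(u+u^{-1})\big)$ is a polynomial in $u$ whose modulus at $u=e^{i\phi}$ is $|P(\cos\phi)|\le M$; by the maximum principle it is at most $M$ for $|u|\le1$, and we take $u=\zeta^{-1}$. Every $w\in\mathbb C$ has this form, because the two roots of $\zeta^2-2w\zeta+1=0$ have product $1$.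

If $|w|=r$, then $r\ge\frac12(\rho-\rho^{-1})=\sinh(\log\rho)\ge\log\rho$, so $\rho\le e^r$. Hence $|P|\le Me^{Nr}$ on the circle $|w|=r$, and Cauchy's inequality gives $|c_k|\le Me^{Nr}r^{-k}$. Take $r=k/N$.
\end{proof}

\begin{lemma}\label{lem:diff}
Let $g\in C([-1,1])$, $A>1$, $|B_Ng|\le M$ on $[-A,A]$, and $\delta=\frac{2e}{A-1}$. Then $|\Delta^k_{2/N}g(-1)|\le M\delta^k$ for $0\le k\le N$.
\end{lemma}

\begin{proof}
Put $t=\frac{1+a}2$, $h=\frac2N$ and $i=N-j$, so that $B_Ng(a)=\sum_i\binom Nit^i(1-t)^{N-i}g(-1+ih)$. Insert Newton's formula for $g(-1+ih)$. Since $\binom Ni\binom ik=\binom Nk\binom{N-k}{i-k}$, the coefficient of $\Delta_h^kg(-1)$ is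
\[
\binom Nkt^k\sum_{i=k}^N\binom{N-k}{i-k}t^{i-k}(1-t)^{N-i}=\binom Nkt^k .
\]
Therefore
\[
B_Ng(a)=\sum_{k=0}^N2^{-k}\binom Nk\Delta_h^kg(-1)\,(a+1)^k .
\]
Apply Lemma~\ref{lem:coeff} with $x_0=-1$ and $R=A-1$; the interval is $[-A,A-2]\subset[-A,A]$. The case $k=0$ reads $|g(-1)|\le M$. For $1\le k\le N$ the third inequality in \eqref{eq:binom} gives
\[
|\Delta_h^kg(-1)|\le2^k\Big(\frac kN\Big)^kM\Big(\frac{eN}{kR}\Big)^k=M\delta^k .\qedhere
\]
\end{proof}

The powers of $N/k$ cancel, and what remains is a rate $\delta$ that depends on $A$ alone and is small when $A$ is large. By \eqref{eq:newton}, a bounded function has $|\Delta_h^kg|\le2^k\max|g|$, so the lemma improves on the trivial rate once $\delta<2$.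

\begin{example}\label{ex:abs}
Let $g(x)=|x|$, $N=2n$ and $h=1/n$. For $0\le i\le N-2$ the second difference $\Delta_h^2g(-1+ih)$ equals $2h$ when $i=n-1$, where the middle point is the corner, and $0$ otherwise. Applying the first formula of \eqref{eq:newton} to $\Delta_h^2g$ with $k=N-2$, we get
\[
|\Delta_h^Ng(-1)|=\frac2n\binom{2n-2}{n-1}\ge\frac2n\cdot\frac{4^{n-1}}{2n-1},
\]
as the central coefficient is the largest of $2n-1$ terms of sum $4^{n-1}$. The $N$-th root of the right side tends to $2$. By Lemma~\ref{lem:diff}, $(B_{2^m}g)_m$ can be bounded on $[-A,A]$ only if $\delta\ge2$, that is, $A\le1+e$.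
\end{example}

\section{Newton interpolants on dyadic grids}\label{sec:newton}

How much does Lemma~\ref{lem:diff} say? Suppose that $f$ is holomorphic and bounded by $M'$ on the disks of radius $\rho$ centered at the points of $[-1,1]$. Writing $\Delta_h^kf(x)$ as the integral of $f^{(k)}(x+u_1+\dots+u_k)$ over $[0,h]^k$ and using Cauchy's inequality, we find, for $h=2/N$,
\[
|\Delta_h^kf(-1)|\le M'\,\frac{h^kk!}{\rho^k}\le M'\Big(\frac{2k}{N\rho}\Big)^k .
\]
For $N/2\le k\le N$ the right side has the shape $M\delta^k$, with $\delta$ between $1/\rho$ and $2/\rho$. For $k$ much smaller than $N$ it is far smaller than $M\delta^k$. So Lemma~\ref{lem:diff} gives a bound of the kind analyticity would give in the upper half of the range of $k$, and very little at the bottom. For $k=1$ it only says $|f(-1+h)-f(-1)|\le M\delta$, which does not even bound a difference quotient.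

The natural candidates for the extension are the interpolation polynomials. For $N=2^m$ let
\[
p_m(z)=\sum_{i=0}^{N-1}\Delta^i_{2/N}f(-1)\binom{N(z+1)/2}{i}.
\]
By \eqref{eq:interp}, $p_m$ has degree at most $N-1$ and agrees with $f$ at the nodes $x_l=-1+\frac{2l}N$, $0\le l\le N-1$. A termwise estimate of $p_m$ fails for the reason just given: the term $i=1$ already contributes $M\delta N|z+1|/2$. The way out is to estimate $p_{m+1}-p_m$, in which the differences of low order cancel.

\begin{example}\label{ex:small}
Take $N=2$. Let $D_i=\Delta_{1/2}^if(-1)$ and $s=2(z+1)$. The cubic interpolant at $-1,-\frac12,0,\frac12$ is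
\[
p_2=D_0+D_1s+D_2\binom s2+D_3\binom s3 .
\]
The linear interpolant at $-1,0$ is $p_1=f(-1)+\big(f(0)-f(-1)\big)\frac s2$. The point $0$ lies on the finer grid, two steps from $-1$, and Newton's formula gives $f(0)=D_0+2D_1+D_2$. Hence $p_1=D_0+D_1s+D_2\frac s2$, and
\[
p_2-p_1=D_2\,\frac{s(s-2)}2+D_3\binom s3 .
\]
The differences $D_0$ and $D_1$ have disappeared.
\end{example}

The cancellation is general. Let $D_i=\Delta^i_{1/N}f(-1)$ be the differences on the finer grid. Because the coarse grid is contained in the fine one, $p_{m+1}-p_m$ is a linear function of $D_0,\dots,D_{2N-1}$. If $D_N=\dots=D_{2N-1}=0$, then $p_{m+1}$ has degree at most $N-1$ and agrees with $f$ at the coarse nodes, so it equals $p_m$. Thus only $D_N,\dots,D_{2N-1}$ occur, and these lie in the upper half of the range for the grid with $2N$ steps. To make this quantitative we pass through the truncation of $p_{m+1}$ to its first $N$ terms,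
\[
q_m(z)=\sum_{i=0}^{N-1}D_i\binom{N(z+1)}{i}.
\]
In Example~\ref{ex:small}, $q_1=D_0+D_1s$, the tail is $p_2-q_1=D_2\binom s2+D_3\binom s3$, and the discrepancy is $q_1-p_1=-D_2\frac s2$.

\begin{proof}[Proof of Theorem~\ref{thm:tool}]
Let $\delta=\frac{2e}{A-1}$, so that $\theta=4e(L+3)\beta^2\delta<1$. Since $\beta\ge1$, this gives $\delta\le1$ and $e(L+2)\delta\le\frac14$. Fix $N=2^m$. The hypothesis for $2N$ reads $|B_{2N}f|\le M\beta^{2N}$ on $[-A,A]$, and Lemma~\ref{lem:diff} with $2N$ in place of $N$ gives
\begin{equation}\label{eq:D}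
|D_i|\le M\beta^{2N}\delta^i,\qquad0\le i\le2N .
\end{equation}
Let $|z|\le L$.

\emph{Step 1: the tail.} We have $p_{m+1}(z)-q_m(z)=\sum_{i=N}^{2N-1}D_i\binom si$ with $s=N(z+1)$. For $i\ge N$ we have $|s|\le N(L+1)\le i(L+1)$, and \eqref{eq:binom} gives $|\binom si|\le(L+2)^ii^i/i!\le(e(L+2))^i$. By \eqref{eq:D} and a geometric series of ratio at most $\frac14$,
\[
|p_{m+1}(z)-q_m(z)|\le M\beta^{2N}\sum_{i\ge N}\big(e(L+2)\delta\big)^i\le\tfrac43M\big(\beta^2e(L+2)\delta\big)^N\le\tfrac43M\theta^N .
\]

\emph{Step 2: the discrepancy at the nodes.} Let $r=q_m-p_m$, a polynomial of degree at most $N-1$. Its two parts are written in different Newton bases, but its values at the coarse nodes are explicit. The node $x_l$ is $2l\le2N-2$ fine steps from $-1$, so $p_m(x_l)=f(x_l)=\sum_{j\le2l}\binom{2l}jD_j$, while $q_m(x_l)$ is the same sum restricted to $j\le N-1$. By \eqref{eq:D}, $\delta\le1$ and $\sum_j\binom{2l}j=4^l\le4^N$,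
\[
|r(x_l)|\le M\beta^{2N}\sum_{j=N}^{2l}\binom{2l}j\delta^j\le\mu:=M\beta^{2N}4^N\delta^N\qquad(0\le l\le N-1),
\]
an empty sum being $0$.

\emph{Step 3: the discrepancy on the disk.} Passing from $N$ nodes to the disk costs a factor exponential in $N$, which we can afford because $\mu$ contains $\delta^N$. By \eqref{eq:interp},
\[
r(z)=\sum_{i=0}^{N-1}\Delta^i_{2/N}r(-1)\binom{N(z+1)/2}{i},
\]
and the first formula of \eqref{eq:newton} gives $|\Delta^i_{2/N}r(-1)|\le2^i\mu$ for $i\le N-1$. Put $X=N(L+3)/2$, so $X\ge N$. For $i\le N$ we have $N|z+1|/2+i\le N(L+1)/2+N=X$. The sequence $X^i/i!$ is nondecreasing for $i\le X$, since consecutive terms have ratio $X/i$. Hence, by \eqref{eq:binom},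
\[
\Big|\binom{N(z+1)/2}{i}\Big|\le\frac{X^i}{i!}\le\frac{X^N}{N!}=\Big(\frac{L+3}2\Big)^N\frac{N^N}{N!}\le\Big(\frac{e(L+3)}2\Big)^N .
\]
Since $\sum_{i<N}2^i<2^N$, we obtain $|r(z)|\le\mu\,(e(L+3))^N=M\theta^N$.

\emph{Step 4: the limit.} By Steps 1 and 3, $|p_{m+1}-p_m|\le\frac73M\theta^{2^m}$ on $|z|\le L$. As $\theta<1$, the polynomials $p_m$ converge uniformly on $|z|\le L$ to a function $F$ that is holomorphic on $|z|<L$. A point $x=-1+2i/2^{m_0}$ with $0\le i<2^{m_0}$ is a node of $p_m$ for all $m\ge m_0$, so $F(x)=f(x)$. Such points are dense in $[-1,1]$. The function $f$ is continuous on $[-1,1]$ by hypothesis, and so is $F$ because $L>1$. Hence $F=f$ on $[-1,1]$.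
\end{proof}

\begin{remark}\label{rem:hyp}
The dyadic choice of $N$ makes the grids nested, which is used in Steps 2 and 4. Continuity of $f$ enters only in the last lines, and it is needed there: the polynomials $B_{2^m}f$ do not change if $f$ is altered at a point that is not a dyadic rational. The square in $\beta^2$ comes from \eqref{eq:D}: the differences are controlled by $B_{2N}f$, which costs $\beta^{2N}$, while the lowest order that survives in $p_{m+1}-p_m$ is $N$, which gains $\delta^N$. Section~\ref{sec:growth} shows that this mismatch is real.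
\end{remark}

\begin{corollary}\label{cor:bounded}
If $f\in C([-1,1])$ and $(B_{2^m}f)_m$ is bounded on $[-A,A]$ for every $A>1$, then $f$ extends to an entire function.
\end{corollary}

\begin{proof}
Given $L>1$, apply Theorem~\ref{thm:tool} with $\beta=1$ and any $A>1+8e^2(L+3)$.
\end{proof}

\section{Supershifts are entire}\label{sec:answer}

\begin{proof}[Proof of the equivalence of (i) and (ii) in Theorem~\ref{thm:main}]
Proposition~\ref{prop:entire} shows that (i) implies (ii). Conversely, let $\psi$ be a $\mathbb C$-regular supershift and $f=\psi|_{[-1,1]}$. By \eqref{eq:TB} and condition (a) with $\boldsymbol\epsilon=\mathbf 0$ on the compact set $[-A,A]\times\{0\}$,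
\[
B_Nf(a)=\mathbb T_N^{\mathbf 0}(\psi)(a,0)\longrightarrow\psi(a)\qquad\text{uniformly on }[-A,A].
\]
A uniformly convergent sequence of continuous functions on a compact interval is bounded, so $(B_Nf)_N$ is bounded on $[-A,A]$, for every $A$. Corollary~\ref{cor:bounded} gives an entire function $F$ with $F=f$ on $[-1,1]$. All nodes lie in $[-1,1]$, so $B_Nf(a)=\mathbb T_N^{\mathbf 0}(F)(a,0)$, and this tends to $F(a)$ for every real $a$ by Proposition~\ref{prop:entire}. Comparing the two limits gives $\psi=F$ on $\mathbb R$.
\end{proof}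

The hypothesis is used twice. Boundedness makes $\psi|_{[-1,1]}$ the restriction of an entire function, and the value of the limit identifies that function with $\psi$ outside $[-1,1]$. The second use cannot be dropped: for $\psi(t)=\max(0,|t|-1)$ all the $\mathbb T_N^{\mathbf 0}(\psi)(a,0)$ vanish.

The case $\beta=1$ of Theorem~\ref{thm:tool} also compares the radius of extension with the range of boundedness.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
The sequence $(B_Nf)_N$ is bounded on $[-1,1]$ by \eqref{eq:apriori}, so $\mathcal A\ge1$. This proves $\mathcal R\le\mathcal A$ when $\mathcal R=1$. If $1\le A<\mathcal R$, there is $L>A$ such that $f$ extends to $\sum_nc_nz^n$ on $|z|<L$. The series converges at each node, so $B_Nf(a)=\sum_nc_nB_Ne_n(a)$, and Lemma~\ref{lem:mono} gives $|B_Nf(a)|\le\sum_n|c_n|A^n<\infty$ for $|a|\le A$ and all $N$. Hence $A\le\mathcal A$ for every such $A$, and $\mathcal R\le\mathcal A$.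

The upper bound is empty if $\mathcal R=\infty$. Suppose that $\mathcal R<\infty$ and $\mathcal A>1+8e^2(\mathcal R+3)$. Choose $A$ with $1+8e^2(\mathcal R+3)<A<\mathcal A$, and then $L>\mathcal R\ge1$ with $A>1+8e^2(L+3)$. The sequence $(B_{2^m}f)_m$ is bounded on $[-A,A]$, and Theorem~\ref{thm:tool} with $\beta=1$ extends $f$ to $|z|<L$. This contradicts the definition of $\mathcal R$.
\end{proof}

\section{Pointwise bounds on a set of positive measure}\label{sec:remez}

Under condition (iii) of Theorem~\ref{thm:main}, or in Theorem~\ref{thm:more}(a), the bound on $B_{2^m}f(a)$ depends on $a$ and is available only on a set. Continuity of measure produces one bound on a large part of the set. To spread it over an interval we need an inequality for polynomials, and the price is a factor exponential in the degree, which is the growth that Theorem~\ref{thm:tool} tolerates.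

Let $T_N$ be the Chebyshev polynomial, defined by $T_N(\cos\phi)=\cos N\phi$. For $x\ge1$,
\[
T_N(x)=\tfrac12\big(x+\sqrt{x^2-1}\big)^N+\tfrac12\big(x-\sqrt{x^2-1}\big)^N\le(2x)^N .
\]
The Remez inequality (Remez 1936; see \cite[Theorem~5.1.1]{BE}), scaled to the interval $[-A,A]$, says the following. If $E\subset[-A,A]$ is measurable with $|E|>0$, and $Q$ is a real polynomial of degree at most $N$ with $|Q|\le K$ on $E$, then
\begin{equation}\label{eq:remez}
|Q|\le K\,T_N\Big(\frac{4A}{|E|}-1\Big)\qquad\text{on }[-A,A].
\end{equation}
The same holds for a complex polynomial $P$. Let $x_0$ be a point of $[-A,A]$ where $|P|$ is largest and choose $\varphi$ with $e^{i\varphi}P(x_0)=|P(x_0)|$. On the real line $Q=\operatorname{Re}(e^{i\varphi}P)$ is a real polynomial of degree at most $N$ with $|Q|\le|P|\le K$ on $E$ and $Q(x_0)=|P(x_0)|$, and \eqref{eq:remez} applies to it.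

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Write $P_m=B_{2^m}f$. For integers $K\ge1$ let $S_K$ be the set of $a\in S$ with $|P_m(a)|\le K$ for all $m$. It is the intersection of $S$ with a closed set, hence measurable, and the $S_K$ increase to $S$ by hypothesis. Fix $L>1$, and let $A\ge2$ be such that $\sigma:=|S\cap[-A,A]|>0$. Choose $K$ so that $E=S_K\cap[-A,A]$ has $|E|\ge\sigma/2$. Since $|E|\le2A$, the argument of $T_N$ in \eqref{eq:remez} is at least $1$, and for all $m$
\[
|P_m|\le K\Big(\frac{8A}{|E|}\Big)^{2^m}\le K\beta^{2^m}\quad\text{on }[-A,A],\qquad\beta=\frac{16A}\sigma\ge1 .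
\]
For this $\beta$, using $A/(A-1)\le2$,
\[
\theta=\frac{8e^2(L+3)\cdot256A^2}{\sigma^2(A-1)}\le4096\,e^2(L+3)\,\frac A{\sigma^2}.
\]
The hypothesis on $S$ says that $A/\sigma^2$ takes arbitrarily small values for arbitrarily large $A$. So there is $A\ge2$ with $\theta<1$, and Theorem~\ref{thm:tool} extends $f$ to $|z|<L$. As $L$ is arbitrary, $f$ has an entire extension.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Condition (iii) is a special case of condition (a) of Definition~\ref{def:supershift}, so (ii) implies (iii). Assume (iii), let $f=\psi|_{[-1,1]}$, and let $S$ be the set of $a$ for which $B_{2^m}f(a)=\mathbb T^{\mathbf 0}_{2^m}(\psi)(a,0)$ converges to $\psi(a)$. Its complement is null, so $|S\cap[-A,A]|=2A$, and convergent sequences are bounded. Theorem~\ref{thm:more}(a) gives an entire extension $F$ of $f$, and $B_{2^m}f\to F$ on $\mathbb R$ by Proposition~\ref{prop:entire}. Thus $F=\psi$ on $S$. The set $S$ is dense and both functions are continuous, so $F=\psi$ on $\mathbb R$, which is (i).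
\end{proof}

\section{Exponential growth and the exponent $\frac12$}\label{sec:growth}

We prove Theorem~\ref{thm:more}(c), first the implication and then the sharpness.

\begin{proof}[Proof of the implication]
Let $L>1$. By hypothesis there are $A_k\to\infty$ with $\beta_f(A_k)^2/A_k\to0$. Then $\max(1,\beta_f(A_k))^2/(A_k-1)\to0$, so for some $A=A_k>1$ we have $8e^2(L+3)\max(1,\beta_f(A))^2/(A-1)<1$. Choose $\beta>\max(1,\beta_f(A))$ so close to this maximum that $\theta=8e^2(L+3)\beta^2/(A-1)<1$. By the definition of $\beta_f(A)$, $\sup_{[-A,A]}|B_{2^m}f|\le\beta^{2^m}$ for all large $m$, and a constant $M\ge1$ takes care of the finitely many other $m$. Theorem~\ref{thm:tool} extends $f$ to $|z|<L$, and $L$ is arbitrary.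
\end{proof}

For the sharpness we exploit the mismatch noted in Remark~\ref{rem:hyp}. A polynomial that vanishes at the $2^m+1$ nodes of $B_{2^m}$ has degree about $2^m$ and is invisible to $B_{2^n}$ for all $n\le m$. It is first seen by $B_{2^{m+1}}$, whose index is twice the degree. Its contribution there is of order $A^{2^m}$ by Lemma~\ref{lem:mono}, and the root of order $2^{m+1}$ in the definition of $\beta_f$ turns this into $\sqrt A$. We add such polynomials with weights that decay geometrically in the degree, fast enough for convergence near $[-1,1]$ and too slowly for an entire sum.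

\begin{proof}[Proof of the sharpness]
Put $f=\sum_{m\ge0}f_m$, where
\[
f_m(x)=4^{-2^m}\prod_{i=0}^{2^m}(x-x_{m,i}),\qquad x_{m,i}=-1+\frac{2i}{2^m}.
\]
For $|z|\le2$ each of the $2^m+1$ factors has modulus at most $3$, so $|f_m(z)|\le3(3/4)^{2^m}$. The series converges uniformly on $|z|\le2$; its sum is holomorphic on $|z|<2$, and in particular $f$ is continuous on $[-1,1]$.

\emph{No entire extension.} Each factor is $(x-1)+(1-x_{m,i})$ with $1-x_{m,i}\ge0$, so all Taylor coefficients of $f_m$ at $1$ are nonnegative. By uniform convergence near $1$, $f^{(n)}(1)=\sum_mf_m^{(n)}(1)$ for each $n$. Suppose that $F$ is an entire extension. It equals the sum of the series on $|z|<2$ by the identity theorem, so it has these same derivatives at $1$. For every $m_1$,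
\[
F(5)=\sum_{n\ge0}\frac{f^{(n)}(1)}{n!}4^n\ge\sum_{m\le m_1}\sum_{n\ge0}\frac{f_m^{(n)}(1)}{n!}4^n=\sum_{m\le m_1}f_m(5)\ge4(m_1+1),
\]
because $5-x_{m,i}\ge4$ gives $f_m(5)\ge4^{-2^m}4^{2^m+1}=4$. Letting $m_1\to\infty$ gives a contradiction.

\emph{The bound on $\beta_f$.} Let $N=2^n$ with $n\ge1$. If $m\ge n$, the node $-1+2i/N$ equals $x_{m,i2^{m-n}}$, so $f_m$ vanishes at all nodes of $B_N$. Hence $B_Nf=\sum_{m<n}B_Nf_m$. Write $f_m(x)=\sum_jc_jx^j$. On expanding the product, $|c_j|$ is at most the coefficient of $A^j$ in $4^{-2^m}\prod_i(A+|x_{m,i}|)$. By Lemma~\ref{lem:mono}, for $A\ge1$ and $|a|\le A$,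
\[
|B_Nf_m(a)|\le\sum_j|c_j|A^j\le4^{-2^m}\prod_{i=0}^{2^m}\big(A+|x_{m,i}|\big)\le(A+1)\Big(\frac{A+1}4\Big)^{2^m}.
\]
For $m<n$ we have $2^m\le N/2$, and therefore
\[
\sup_{[-A,A]}|B_Nf|\le n(A+1)\max\Big(1,\frac{A+1}4\Big)^{N/2}.
\]
Since $\big(n(A+1)\big)^{1/2^n}\to1$, taking $N$-th roots gives $\beta_f(A)\le\max\big(1,\frac12\sqrt{A+1}\big)$.
\end{proof}

For this $f$ the quantity $A^{-1/2}\beta_f(A)$ is bounded on $[1,\infty)$, so $A^{-\gamma}\beta_f(A)\to0$ for every $\gamma>\frac12$. The exponent in Theorem~\ref{thm:more}(c) therefore cannot be raised, and the vanishing of the lower limit cannot be weakened to its finiteness.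

\begin{thebibliography}{9}

\bibitem{BE}
Borwein and Erd\'elyi, \emph{Polynomials and Polynomial Inequalities}.

\bibitem{CSSY}
F. Colombo, I. Sabadini, D. C. Struppa, A. Yger, \emph{Analyticity and supershift with irregular sampling}, arXiv:2312.05089 (2023).

\end{thebibliography}
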